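\title{O-minimal structures are intrinsically stably embedded}

\begin{abstract}
A complete theory $T$ is intrinsically stably embedded (istem) if its home sort is stably embedded in every reduct of $T^{eq}$, including the reducts that forget the projections onto the imaginary sorts and all the structure on the home sort. We prove that every o-minimal structure is istem, whether or not its order is dense; this settles a conjecture from a paper of Benedikt and Hrushovski. More generally, every structure of dimension at most one that is definable in an o-minimal structure is istem. An expansion of $(\mathbb Q,<,+)$ by one convex set shows that weak o-minimality does not suffice. The proof combines honest definitions, a choice of parameters that minimizes a dimension, and the existence of extreme points of closed bounded definable sets.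
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $T$ be a complete first-order theory with a single sort $X$, the \emph{home sort}. The theory $T^{eq}$ has, for every nonempty $\emptyset$-definable set $D\subseteq X^r$ and every $\emptyset$-definable equivalence relation $\sim$ on $D$, an \emph{imaginary sort} $D/{\sim}$ together with the projection $D\to D/{\sim}$. (One often allows only $D=X^r$. The wider convention produces more reducts in the definition below, so nothing is lost in the positive results, and our negative examples use $D=X^2$.) Every model of $T$ expands uniquely to a model of $T^{eq}$, and every formula of $T^{eq}$ becomes equivalent to a formula of $T$ when it is pulled back along the projections.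

\begin{definition}\label{def:istem}
A \emph{reduct of $T^{eq}$} is a structure $\mathcal R$ whose sorts are $X$ and some imaginary sorts of $T^{eq}$, and whose basic relations are some of the $\emptyset$-definable relations of $T^{eq}$ among these sorts. They need not include all relations of $T$, even on $X$. The sort $X$ is \emph{stably embedded} in $\mathcal R$ if, in a sufficiently saturated model, for every $n$, every subset of $X^n$ that is definable in $\mathcal R$ with parameters from arbitrary sorts of $\mathcal R$ is definable in $\mathcal R$ with parameters from $X$. The theory $T$ is \emph{istem} (intrinsically stably embedded) if $X$ is stably embedded in every reduct of $T^{eq}$, and a structure is istem if its complete theory is.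
\end{definition}

Put $\mu=|T|+\aleph_0$. The words ``sufficiently saturated'' may be read as ``$\mu^+$-saturated'', and the choice of the model does not matter.

\begin{lemma}\label{lem:uniform}
If the condition on subsets of $X^n$ in Definition~\ref{def:istem} holds in one $\mu^+$-saturated model of $\operatorname{Th}(\mathcal R)$, then it holds in every model of $\operatorname{Th}(\mathcal R)$.
\end{lemma}

\begin{proof}
Fix an $\mathcal R$-formula $\varphi(x,y)$ with $x$ ranging over $X^n$. For an $\mathcal R$-formula $\psi(x,z)$ with $z$ ranging over a power of $X$, let $\sigma_\psi(y)$ be $\exists z\,\forall x\,(\varphi(x,y)\leftrightarrow\psi(x,z))$. In the saturated model every $y$ satisfies some $\sigma_\psi$. So the set of the at most $\mu$ formulas $\neg\sigma_\psi(y)$ is not realized, hence not finitely satisfiable, and a sentence $\forall y\,(\sigma_{\psi_1}(y)\vee\dots\vee\sigma_{\psi_N}(y))$ belongs to $\operatorname{Th}(\mathcal R)$.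
\end{proof}

In $T^{eq}$ itself the home sort is stably embedded for a trivial reason: an imaginary parameter is the projection of a tuple from $X$, and that tuple can be used in its place. A reduct may forget the projection. It may keep a single relation $\varphi(x,y)$ between $X$ and an imaginary sort $Y$ and nothing else. An element $b\in Y$ is then a bare name for the set $\varphi(X,b)$, and the question is whether the family of all sets $\varphi(X,y)$ carries enough structure to define each of its members from points of $X$. In general it does not.

\begin{example}\label{ex:random}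
Let $T$ be the theory of the random graph, let $Y=X^2/{\approx}$ where $(a,b)\approx(a',b')$ means $a=a'$, and write $y_a$ for the class of the pairs $(a,b)$; thus $Y$ is a copy of $X$. Let $\mathcal R=(X,Y;\varphi)$, where $\varphi(x,y_a)$ says that $x$ is adjacent to $a$. In the countable model, $\mathcal R$ is a bipartite graph in which, for disjoint finite subsets $U,V$ of one side, infinitely many vertices of the other side are joined to all of $U$ and to none of $V$. By back-and-forth, every finite partial isomorphism extends to an automorphism. There are no relations on $X$, so for finite $A\subseteq X$ any two points of $X\setminus A$ are conjugate over $A$, and a subset of $X$ definable over $A$ is finite or cofinite. The set $\varphi(X,y_a)$ is neither. By Lemma~\ref{lem:uniform}, $T$ is not istem.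
\end{example}

At the other extreme, suppose that every definable subset of $X$ is finite or cofinite. Then the case $n=1$ of the definition is immediate, because a finite set is defined from its own elements by equality alone. The ordered analogue of this hypothesis is o-minimality. A structure $(M,<,\dots)$, with $<$ a linear order on $M$, is \emph{o-minimal} if every subset of $M$ definable with parameters is a finite union of points and open intervals $(a,b)$ with $a,b\in M\cup\{\pm\infty\}$. The order is not assumed to be dense. A definable subset of $M$ is now described by finitely many endpoints, and these are elements of the home sort, hence admissible parameters. The reduct may have lost the order, but in the simplest case the family itself replaces it.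

\begin{example}\label{ex:initial}
Let $X=M$ be o-minimal, and let $\varphi(x,y)$ be an $\mathcal R$-formula such that every set $\varphi(M,y)$ is downward closed. Let $S=\varphi(M,b)$ be nonempty and proper, so that $e=\sup S$ exists in $M$. If $e\notin S$, then $S=\{x:\exists y\,(\varphi(x,y)\wedge\neg\varphi(e,y))\}$: the choice $y=b$ gives one inclusion, and $\varphi(x,y)\wedge\neg\varphi(e,y)$ forces $x<e$. If $e\in S$, then $S=\{x:\forall y\,(\varphi(e,y)\to\varphi(x,y))\}$. In both cases $S$ is definable in $\mathcal R$ from the endpoint $e$.
\end{example}

One is led to the following conjecture, which is posed in \cite{BH}.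

\medskip
\noindent\textbf{Conjecture.} \emph{All o-minimal structures are istem.}

\subsection{Results}

We prove the conjecture in a slightly stronger form. Let $T$ be the complete theory of an o-minimal structure, and write $M$ for its ordered home sort. By $M\times\{1,\dots,B\}$ we mean the disjoint union of $B$ copies of $M$, called \emph{sheets}; a definable map into it is a partition of the domain into $B$ definable pieces together with a definable map to $M$ on each piece.

\begin{theorem}\label{thm:A}
Let $X$ be a $\emptyset$-definable set of $T$ that admits a $\emptyset$-definable injection into $M\times\{1,\dots,B_0\}$ for some $B_0$. Let $\mathcal R$ be a structure whose sorts are $X$ and some sorts of $T^{eq}$, and whose relations are some $\emptyset$-definable relations of $T^{eq}$. Then $X$ is stably embedded in $\mathcal R$.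
\end{theorem}

The case $X=M$, $B_0=1$ is the conjecture.

\begin{corollary}\label{cor:main}
All o-minimal structures are istem.
\end{corollary}

The extra generality gives an extension at little cost. Dimension is the $\operatorname{dcl}$-dimension recalled in Section~\ref{sec:omin}.

\begin{theorem}\label{thm:B}
If a structure $\mathcal N$ is definable, with parameters, in an o-minimal structure and its universe has dimension at most $1$, then $\mathcal N$ is istem. In particular, every reduct of an o-minimal structure is istem.
\end{theorem}

A theory with a linear order on its home sort is \emph{weakly o-minimal} if in each of its models every definable subset of the home sort is a finite union of convex sets. The endpoints of these convex sets need no longer exist in the model, and the conclusion fails.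

\begin{proposition}\label{prop:C}
There is a weakly o-minimal theory, an expansion of $(\mathbb Q,<,+)$ by one convex set, that is not istem.
\end{proposition}

\subsection{Plan of the paper}

Section~\ref{sec:setting} fixes the setting and proves the lemma on honest definitions, which approximates a set $\varphi(X^m,b)$ from inside by sets definable over $X$. Section~\ref{sec:example} carries out the whole argument by hand for the family of intervals $[t,t+1)$. Section~\ref{sec:omin} collects the facts on o-minimal structures that we need; since the order need not be dense, we prove them. Section~\ref{sec:covers} states the form of Theorem~\ref{thm:A} that is suited to induction on $m$ and introduces the minimal dimension. The case $m=1$, in Section~\ref{sec:one}, is the core of the paper, and Section~\ref{sec:induction} contains the induction step. Sections~\ref{sec:B} and~\ref{sec:C} prove Theorem~\ref{thm:B} and Proposition~\ref{prop:C}.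

\section{Setting and honest definitions}\label{sec:setting}

\subsection{Conventions}

Up to the end of Section~\ref{sec:induction}, $T$, $X\subseteq M^{n_0}$, $B_0$ and $\mathcal R$ are as in Theorem~\ref{thm:A}. A set is \emph{small} if its size is at most $\mu=|T|+\aleph_0$. We fix a $\mu^+$-saturated model $\mathbb M$ of $T$, write $M$ for its universe, and compute $\mathcal R$ in $\mathbb M^{eq}$. Every $\mathcal R$-formula is a formula of $T^{eq}$, so $\mathcal R$ is $\mu^+$-saturated, and its language has size at most $\mu$. By Lemma~\ref{lem:uniform} it suffices to work in this model. If $X$ is finite, every subset of $X^n$ is defined from its own elements, so we assume that $X$ is infinite.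

Three notions of definability occur. \emph{$T$-definable}, or just \emph{definable}, refers to $\mathbb M^{eq}$, and $\operatorname{dcl}$ is the definable closure in $\mathbb M$. \emph{$\mathcal R$-definable} refers to $\mathcal R$. \emph{$X$-definable} means $\mathcal R$-definable with parameters from $X$. A set that is $\mathcal R$-definable over $C$ is $T$-definable over $C$. We write $y\equiv_A y'$ if $y$ and $y'$ have the same type over $A$ \emph{in $\mathcal R$}. A tuple from $X$ is also a tuple from $M$, the tuple of its coordinates, and for $M_0\prec\mathbb M$ we put $X(M_0)=X\cap M_0^{n_0}$.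

Saturation is mostly used in the following form, in $\mathbb M^{eq}$ and in $\mathcal R$: a definable set that is covered by at most $\mu$ definable sets is covered by finitely many of them. In particular, a definable set contained in a small set is finite. Note that $\operatorname{dcl}(C)$ is small if $C$ is.

\subsection{Two published facts}

A \emph{component} of a set $A\subseteq M$ is a maximal convex subset of $A$. A formula $\varphi(x,y)$ has the \emph{independence property} if for every $n$ there are $a_0,\dots,a_{n-1}$ and $b_I$ for $I\subseteq\{0,\dots,n-1\}$ such that $\varphi(a_i,b_I)$ holds exactly when $i\in I$. A formula is \emph{NIP} if it does not have the independence property, and a theory is NIP if all its formulas are. We use two results from the literature.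

\begin{itemize}
\item[(PS)] Every model of $T$ is o-minimal; see \cite{KPS} for dense orders and \cite{PS} in general.
\item[(NIP)] A theory is NIP if every formula $\varphi(x,y)$ with $|x|=1$ is NIP; see \cite{Simon}.
\end{itemize}

By (PS) and compactness, \emph{the number of components of the members of a definable family of subsets of $M$ is bounded}: otherwise some model of $T$ would contain a member with infinitely many components. A set with at most $N$ components cannot contain exactly the odd-numbered points among $a_1<\dots<a_{2N+1}$, so every formula of $T$ with $|x|=1$ is NIP, and $T$ is NIP. If a formula of $T^{eq}$ had the independence property, so would its pullback to $T$. Hence $T^{eq}$ is NIP, and so is $\mathcal R$.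

\subsection{Honest definitions}

We want to show that $\varphi(X^m,b)$ equals some $X$-definable set. The NIP property gives an approximation: $X$-definable sets of one fixed shape that lie inside $\varphi(X^m,b)$ and capture any prescribed small set of its points. These are the honest definitions of Chernikov and Simon. The lemma is the only place where NIP is used.

\begin{lemma}\label{lem:honest}
Let $\varphi(x,y)$ be an $\mathcal R$-formula with $x$ ranging over $X^m$, and let $b$ be a tuple from $\mathcal R$. There is an $\mathcal R$-formula $\theta(x,z)$, with $z$ ranging over a power of $X$, such that for every small $A_0\subseteq\varphi(X^m,b)$ there is a tuple $d$ from $X$ with $A_0\subseteq\theta(X^m,d)\subseteq\varphi(X^m,b)$.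
\end{lemma}

\begin{proof}
Let $\mathcal R_0\prec\mathcal R$ be small with $b\in\mathcal R_0$, and let $X_0$ be the sort $X$ of $\mathcal R_0$. Let $\mathcal S$ be the set of complete types $p(x)$ over all of $\mathcal R$ that contain $\varphi(x,b)$ and are \emph{finitely satisfiable in $X_0^m$}, that is, every formula of $p$ has a solution in $X_0^m$. The set $\mathcal S$ is closed in the space of types, hence compact. Every $p\in\mathcal S$ is \emph{$X_0$-invariant}: if $d\equiv_{X_0}d'$ and $\psi(x,d)\in p$, then $\psi(x,d')\in p$, because $\psi(x,d)\wedge\neg\psi(x,d')$ has no solution in $X_0^m$.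

We claim that for every $p\in\mathcal S$ there is a small $D\subseteq X$ such that $p|_D\cup\{\neg\varphi(x,b)\}$ is inconsistent. Suppose not. By saturation, choose $a_0,a_1,\ldots\in X^m$ successively with
\[
a_{2i}\models p|_{X_0\,b\,a_{<2i}},\qquad a_{2i+1}\models p|_{X_0\,a_{\le 2i}}\cup\{\neg\varphi(x,b)\};
\]
the odd step is possible because $X_0a_{\le 2i}$ is a small subset of $X$. Then $a_n\models p|_{X_0a_{<n}}$ for all $n$, and $\varphi(a_n,b)$ holds exactly for even $n$. The sequence $(a_n)$ is indiscernible over $X_0$. Indeed, let $i_1<\dots<i_r$ and $j_1<\dots<j_r$, and suppose by induction that $\bar a=(a_{i_1},\dots,a_{i_{r-1}})$ and $\bar a'=(a_{j_1},\dots,a_{j_{r-1}})$ have the same type over $X_0$. For $\psi$ over $X_0$, $\psi(a_{i_r},\bar a)$ holds iff $\psi(x,\bar a)\in p$, iff $\psi(x,\bar a')\in p$ by invariance, iff $\psi(a_{j_r},\bar a')$ holds. Now let $I\subseteq\{0,\dots,n-1\}$ and choose $s_0<\dots<s_{n-1}$ with $s_i$ even exactly for $i\in I$. Then $\varphi(a_{s_i},b)$ holds exactly for $i\in I$, and by indiscernibility there is $b_I$ such that $\varphi(a_i,b_I)$ holds exactly for $i\in I$. This contradicts NIP and proves the claim.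

So for every $p\in\mathcal S$ there are a formula $\theta_p$ and a tuple $d_p$ from $X$ with $\theta_p(x,d_p)\in p$ and $\theta_p(X^m,d_p)\subseteq\varphi(X^m,b)$. By compactness of $\mathcal S$, a finite disjunction $\theta(x,d)$ of such formulas belongs to every $p\in\mathcal S$. For $a\in\varphi(X_0^m,b)$ the type of $a$ over $\mathcal R$ lies in $\mathcal S$. Therefore
\[
\varphi(X_0^m,b)\subseteq\theta(X^m,d)\subseteq\varphi(X^m,b).
\]
Let $\sigma_n$ be the statement, with parameter $b$, that any $n$ elements of $\varphi(X^m,b)$ lie in a set $\theta(X^m,z)\subseteq\varphi(X^m,b)$. For $n$ given elements of $\varphi(X_0^m,b)$ such a $z$ exists in $\mathcal R$, namely $d$, hence in $\mathcal R_0$. So $\sigma_n$ holds in $\mathcal R_0$, and therefore in $\mathcal R$. For small $A_0\subseteq\varphi(X^m,b)$, the conditions $\theta(a,z)$ for $a\in A_0$ and $\theta(X^m,z)\subseteq\varphi(X^m,b)$ are thus finitely satisfiable, and saturation gives the required tuple.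
\end{proof}

\section{The intervals $[t,t+1)$}\label{sec:example}

This section is not used later. It shows the main argument in a case where every object can be written down. Let $T$ be the theory of $(\mathbb R,<,+,1)$, which is o-minimal, let $X=M$, and let $Y=\{y_t:t\in M\}$ be the copy of $M$ from Example~\ref{ex:random}. Put $S_t=[t,t+1)$ and $\mathcal R=(X,Y;\varphi)$, where $\varphi(x,y_t)$ says $x\in S_t$. Fix $e\in M$. To show that $S_e$ is $X$-definable it suffices to show that $\{y_e\}$ is, since then $S_e=\{x:\exists y\in\{y_e\}\ \varphi(x,y)\}$. So we look for conditions on $y$, expressed in $\mathcal R$ with parameters from $X$, that isolate $y_e$.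

\medskip
\noindent\emph{Conditions at points do not suffice.} If $a\in S_e$, then $a\in S_t$ for all $t<e$ close to $e$; and if $a<e$ or $a\ge e+1$, then $a\notin S_t$ for all such $t$. So finitely many conditions $\varphi(a,y)$ and $\neg\varphi(a,y)$ that hold of $y_e$, even with the endpoints $e$ and $e+1$ among the parameters, also hold of $y_t$ for $t$ in an interval $(e-\eta,e]$.

\medskip
\noindent\emph{An infinite set inside $S_e$ does.} The set $N(a)=\{x:\exists y\,(\varphi(a,y)\wedge\varphi(x,y))\}$ is $\mathcal R$-definable over $a$ and equals $(a-1,a+1)$. Hence $H=N(e)\cap N(e+\tfrac32)=(e+\tfrac12,e+1)$ is $X$-definable. The condition $\varphi(e,y_t)$ gives $t\le e$, and for such $t$ the condition $H\subseteq\varphi(M,y_t)$ gives $t+1\ge e+1$. Together they isolate $y_e$.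

\medskip
\noindent\emph{How to find such sets in general.} The set $H$ was found by inspection. We now find a substitute by an argument that generalizes. Assume $e\notin\operatorname{dcl}(\emptyset)$. Let $\theta(x,z)$ and $\theta'(x,z')$ be given by Lemma~\ref{lem:honest} for $\varphi$ and $\neg\varphi$ at $y_e$. Call a pair $(z,z')$ a \emph{constraint}, and call it \emph{compatible} with $t$ if $\theta(M,z)\setminus S_t$ and $\theta'(M,z')\cap S_t$ are finite. The order is dense and the number of components of these sets is bounded, so ``finite'' means ``of size at most $L$'' for a fixed $L$. Thus for each constraint the set of $y_t$ such that $(z,z')$ is compatible with $t$ is $X$-definable.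

Let $M_0\prec\mathbb M$ be small with $e\in M_0$, and choose $(z,z')$ with
\[
S_e\cap M_0\subseteq\theta(M,z)\subseteq S_e,\qquad M_0\setminus S_e\subseteq\theta'(M,z')\subseteq M\setminus S_e .
\]
Let $V$ be the set of $t$ with which $(z,z')$ is compatible; it contains $e$. For $e<t<e+1$,
\[
\theta(M,z)\setminus S_t=\theta(M,z)\cap[e,t),\qquad \theta'(M,z')\cap S_t=\theta'(M,z')\cap[e+1,t+1).
\]
Two things follow. First, if $m\in M_0$ and $e<m<e+1$, then no $t\ge m$ is in $V$, because $\theta(M,z)\setminus S_t$ contains the infinite set $M_0\cap[e,m)$. Second, the set of $t\geq e$ with $\theta(M,z)\cap[e,t)$ finite is a \emph{closed} interval $[e,a]$, where $a$ is the left endpoint of the first nonempty open interval contained in $\theta(M,z)$, and the same holds for the other condition. So $V\cap[e,\infty)=[e,t_+]$ with $t_+<m$ for all $m\in M_0$ above $e$. For $e-1<t<e$ the two sets are $\theta(M,z)\cap[t+1,e+1)$ and $\theta'(M,z')\cap[t,e)$, and the same two observations give $V=[t_-,t_+]$ with $t_->m$ for all $m\in M_0$ below $e$.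

Say that $t$ is \emph{blocked on the right} if some constraint is compatible with $t$ and with no point of some interval $(t,t+\eta)$, $\eta>0$. We have shown that $t_+$ is blocked on the right, and that $t_-$ is blocked on the left in the symmetric sense. But we want $e$ to be blocked. Here the order of the quantifiers pays off: the set $B^>$ of points blocked on the right is $T$-definable over $\emptyset$. It is a finite union of points and intervals with endpoints in $\operatorname{dcl}(\emptyset)$, and $e$ is not one of these endpoints. So membership in $B^>$ is constant on an open interval around $e$ with endpoints in $M_0\cup\{\pm\infty\}$. This interval contains $t_+$. Hence $e$ is blocked on the right, and likewise on the left. The two blocking constraints define an $X$-definable set $W'\ni y_e$ such that $y_t\notin W'$ for $0<|t-e|<\eta$, for some $\eta$ with $0<\eta<1$. The point conditions $\varphi(e,y_t)$ and $\varphi(e+1-\eta,y_t)$ force $e-\eta<t\le e$, so together with $W'$ they isolate $y_e$. Finally, the maps $x\mapsto x+s$, $y_t\mapsto y_{t+s}$ are automorphisms of $\mathcal R$, so every $S_t$ is $X$-definable.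

\begin{remark}\label{rem:modfinite}
Compatibility is taken up to finite sets so that $V$ is closed. The exact condition $\{e+\tfrac12\}\subseteq S_t$, for instance, defines $(e-\tfrac12,e+\tfrac12]$, which has no least element.
\end{remark}

The general proof runs this argument as a proof by contradiction. If no $X$-definable condition cuts down the dimension of the family, then a generic member is not blocked on one of the two sides; this holds on a neighborhood; and it fails at an extreme point of $V$. Four difficulties are absent from the example. The family may have any dimension and its members may have many shapes; we restrict it to a part of minimal dimension and select members with a maximal number of jumps. The boundary points may depend on each other in a complicated way; we need a local chart to see that $V$ is closed. The order may have discrete parts, where finiteness is not definable. And subsets of $X^m$ with $m>1$ must be reduced to the case $m=1$.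

\section{O-minimal structures without density}\label{sec:omin}

In this section only $\mathbb M$ matters, and ``definable'' means $T$-definable. We give $M^r$ the product of the order topologies. An \emph{open box} is a product of open intervals with endpoints in $M\cup\{\pm\infty\}$. We identify a set $A\subseteq M$ with its indicator function and write $A(x)\in\{0,1\}$ for its \emph{value} at $x$.

\subsection{Boundaries}

By o-minimality every nonempty definable subset of $M$ has an infimum and a supremum in $M\cup\{\pm\infty\}$. For definable $A\subseteq M$, let $\operatorname{bd}(A)$ be the finite set of all elements of $M$ that are the infimum or the supremum of a component of $A$ or of $M\setminus A$. If $A$ is $C$-definable, then $\operatorname{bd}(A)\subseteq\operatorname{dcl}(C)$, because the elements of a finite $C$-definable subset of an ordered set are $C$-definable.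

\begin{lemma}\label{lem:bd}
Let $A\subseteq M$ be definable.
\begin{itemize}
\item[(a)] $A$ is constant on every open interval that contains no point of $\operatorname{bd}(A)$.
\item[(b)] If $x'$ is the immediate successor of $x$ and $A(x)\ne A(x')$, then $x\in\operatorname{bd}(A)$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $x<x'$ with $A(x)\neq A(x')$, and let $K$ be the component of $A$ or of $M\setminus A$ that contains $x$. Then $x'\notin K$, so $\sup K\in[x,x']$, and $\sup K\in\operatorname{bd}(A)$. This gives (a). In (b), $x$ is the largest element of $K$.
\end{proof}

For $Z\subseteq M\times\{1,\dots,B\}$ let $Z^j=\{x\in M:(x,j)\in Z\}$ be its part on the $j$-th sheet. If $Z$ is definable, its \emph{code} $b(Z)$ is the tuple that lists $\operatorname{bd}(Z^1),\dots,\operatorname{bd}(Z^B)$, each in increasing order, together with a \emph{label} $\tau$ that records, for each $j$, the number of points of $\operatorname{bd}(Z^j)$, the value of $Z^j$ at each of them, and its value on each open interval between consecutive points of $\operatorname{bd}(Z^j)\cup\{\pm\infty\}$ (value $0$ for an empty interval). By Lemma~\ref{lem:bd}(a), $Z$ is determined by $b(Z)$ and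 is definable over the entries of $b(Z)$. In a definable family $(Z_y)$ only finitely many labels occur, since the number of components is bounded, and $y\mapsto b(Z_y)$ is a map into a finite disjoint union $\bigsqcup_\tau M^{r_\tau}$, definable over the parameters of the family.

\subsection{Exchange and dimension}

\begin{lemma}\label{lem:exchange}
Let $a,b\in M$ and $C\subseteq M$. If $b\in\operatorname{dcl}(Ca)\setminus\operatorname{dcl}(C)$, then $a\in\operatorname{dcl}(Cb)$.
\end{lemma}

\begin{proof}
Write $b=f(a)$ with $f$ a $C$-definable partial function, and suppose $a\notin\operatorname{dcl}(Cb)$. For $x$ in the domain of $f$ let $K(x)$ be the component of $f^{-1}(f(x))$ that contains $x$. Two such sets are equal or disjoint. The set $K(a)$ is one of the finitely many components of $f^{-1}(b)$, so it is $Cb$-definable, and it is infinite since $a\notin\operatorname{dcl}(Cb)$. Let $Q=\{x:|K(x)|\ge2\}$. The $C$-definable set $f(Q)$ contains $b\notin\operatorname{dcl}(C)$, so it is infinite. Hence the family $\mathcal K=\{K(x):x\in Q\}$ consists of infinitely many pairwise disjoint convex sets with at least two elements each. We show that o-minimality forbids this.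 Let
\[
L_1=\{\min K:K\in\mathcal K\text{ has a minimum}\},\qquad L_2=\{l\in M:l=\inf K\notin K\text{ for some }K\in\mathcal K\}.
\]
Both sets are definable. At most one $K\in\mathcal K$ has infimum $-\infty$; all others have their infimum in $L_1\cup L_2$. A point is the minimum of at most one $K$. It is also the unattained infimum of at most one $K$: if $l=\inf K=\inf K'$ lies in neither set, take $x\in K$ and $x'\in K'$, say with $x\le x'$; as $x>l$, some $x''\in K'$ is below $x$, so $x\in[x'',x']\subseteq K'$ and $K=K'$. Therefore $L_1$ or $L_2$ is infinite and contains an infinite open interval $I$.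

Suppose $I\subseteq L_1$, and take $x<x'$ in $I$. Since $x'=\min K(x')$, we have $K(x)\ne K(x')$, so $K(x)\subseteq[x,x')$. There is $x_2\in K(x)$ with $x_2>x$. It lies in $I$, so $x_2=\min K(x_2)=\min K(x)=x$, a contradiction.

Suppose $I\subseteq L_2$, take $l<l'$ in $I$, and let $K\in\mathcal K$ with $\inf K=l\notin K$. There are $z_1<z<l'$ with $z_1,z\in K$. Then $z_1\in I$, so $z_1=\inf K'\notin K'$ for some $K'\in\mathcal K$. The set $K'$ meets $(z_1,z)\subseteq K$, so $K'=K$; but $\inf K=l<z_1$, a contradiction.
\end{proof}

A tuple $(a_1,\dots,a_d)$ is \emph{independent over $C$} if no $a_i$ is in the definable closure of $C$ and the other entries; by exchange it suffices that $a_i\notin\operatorname{dcl}(Ca_1\dots a_{i-1})$ for all $i$. As in linear algebra, exchange implies that all maximal independent subtuples (\emph{bases}) of a finite tuple $t$ over $C$ have the same length $\dim(t/C)$, and that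
\[
\dim(ts/C)=\dim(t/C)+\dim(s/Ct).
\]
We refer to this as \emph{additivity}. For a set $A\subseteq M^r$ definable over a small set $C$ put $\dim A=\max\{\dim(t/C):t\in A\}$, with $\dim\emptyset=-\infty$. The dimension of a labeled tuple is that of the underlying tuple, and this defines $\dim A$ for definable $A\subseteq\bigsqcup_\tau M^{r_\tau}$ as well.

\begin{lemma}\label{lem:dim}
Let $C\subseteq M$ be small.
\begin{itemize}
\item[(a)] $\dim A$ does not depend on the small set over which $A$ is defined.
\item[(b)] $\dim(A\cup A')=\max(\dim A,\dim A')$, and a nonempty definable set has dimension $0$ iff it is finite.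
\item[(c)] If $\dim(t/C)<d$, then $t$ lies in a $C$-definable set of dimension $<d$.
\item[(d)] If $w=(w_1,\dots,w_n)$ is independent over $Ct$, then $\dim(t/Cw)=\dim(t/C)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) It suffices to compare $C$ with a small $C'\supseteq C$. We have $\dim(t/C')\le\dim(t/C)$ for all $t$. Conversely, let $t\in A$, with coordinates ordered so that $(t_1,\dots,t_d)$ is a basis over $C$. Choose $t_1',t_2',\dots$ successively so that $(t'_1,\dots,t'_i)$ has the same $T$-type over $C$ as $(t_1,\dots,t_i)$. For $i\le d$, every formula in the type that $t'_i$ has to realize over $Ct'_1\dots t'_{i-1}$ has infinitely many solutions, so by saturation $t_i'$ can be taken outside the small set $\operatorname{dcl}(C't'_1\dots t'_{i-1})$. Then $t'\in A$ and $\dim(t'/C')\geq d$.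

(b) The first statement holds by (a), computing over one set $C$. If $A$ is finite, its points have coordinates in $\operatorname{dcl}(C)$. If $\dim A=0$, then $A$ is contained in the small set of tuples from $\operatorname{dcl}(C)$, so it is finite.

(c) Let $(t_i)_{i\in\lambda}$ be a basis of $t$ over $C$, and write $t_j=f_j((t_i)_{i\in\lambda})$ for $j\notin\lambda$ with $C$-definable $f_j$. These equations define a set whose points have dimension at most $|\lambda|<d$ over $C$.

(d) By additivity, $\dim(t/C)+n=\dim(tw/C)\le n+\dim(t/Cw)$.
\end{proof}

\subsection{Ordering a definable family}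

The next lemma lets $T$, though not $\mathcal R$, number the points in the fibers of a finite-to-one map between quotients.

\begin{lemma}\label{lem:order}
Every definable family of subsets of $M^n$ carries a linear order that is definable over the same parameters.
\end{lemma}

\begin{proof}
The order is lexicographic, adapted to the fact that a definable set need not have a least element. Let $n=1$. For distinct members $F,F'$ put $Z=F\triangle F'$ and
\[
F\prec F'\iff\exists z\in Z\ \forall w\in Z\ (w\le z\to w\in F').
\]
The components of $Z\cap F$ and of $Z\cap F'$ are finitely many pairwise disjoint convex sets with union $Z$. Taking $z$ in the lowest one shows $F\prec F'$ or $F'\prec F$. Both cannot hold: the smaller of the two witnesses would lie in $Z\cap F\cap F'=\emptyset$. For transitivity, let $z_1,z_2$ witness $F\prec F'$ and $F'\prec F''$, and let $z=\min(z_1,z_2)$. For $w\le z$ we have $F(w)\le F'(w)\le F''(w)$, so if $w\in F\triangle F''$, then $w\in F''$. At $w=z$ one of the two inequalities is strict, so $z\in F\triangle F''$, and $z$ witnesses $F\prec F''$.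

Let $n>1$. The fibers $F_w\subseteq M^{n-1}$, for $F$ in the family and $w\in M$, form a definable family, which has an order $\prec$ by induction. Put $Z=\{w:F_w\ne F'_w\}$ and $F\prec F'$ iff $\exists z\in Z\ \forall w\in Z\ (w\le z\to F_w\prec F'_w)$. The proof above applies with the definable sets $\{w:F'_w\prec F_w\}$ and $\{w:F_w\prec F'_w\}$ in place of $Z\cap F$ and $Z\cap F'$, and with $F_w\preceq F'_w\preceq F''_w$ in place of the inequalities between values.
\end{proof}

\subsection{Dense points}

A point $x\in M$ is \emph{dense} if it is neither the least nor the greatest element of $M$ and has neither an immediate predecessor nor an immediate successor. Equivalently, $(u,x)$ and $(x,v)$ are nonempty whenever $u<x<v$ in $M\cup\{\pm\infty\}$. It follows that a nonempty open interval of dense points is infinite, hence not contained in a small set. The set $\Delta$ of dense points is $\emptyset$-definable.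

\begin{lemma}\label{lem:dense}
Let $e\in M\setminus\operatorname{dcl}(\emptyset)$.
\begin{itemize}
\item[(a)] If $e$ is not dense, it has an immediate predecessor $e-1$ and an immediate successor $e+1$.
\item[(b)] If $e$ is dense, some open interval around $e$ consists of dense points.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The point $e$ is not an endpoint of $M$, so it has an immediate predecessor or an immediate successor. Let $P$ be the set of points with a successor and no predecessor. If $P$ were infinite, it would contain an infinite open interval; for $x<x'$ in this interval, the successor of $x$ is at most $x'$, so it lies in $P$ although it has a predecessor. So $P$ is finite and $\emptyset$-definable, and $e\notin P$. The same argument with the order reversed excludes a predecessor without a successor.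

(b) We have $e\notin\operatorname{bd}(\Delta)$; apply Lemma~\ref{lem:bd}(a).
\end{proof}

The next two lemmas say that what is true at a generic dense point is true near it.

\begin{lemma}\label{lem:box}
Let $C$ be small, let $a=(a_1,\dots,a_d)$ be a tuple of dense points that is independent over $C$, and let $P\ni a$ be $C$-definable. Then $P$ contains an open box around $a$.
\end{lemma}

\begin{proof}
Induction on $d$; for $d=0$ there is nothing to prove. Write $a=(a',a_d)$. The set $P_{a'}\cap\Delta$, where $P_{a'}$ is the fiber of $P$ over $a'$, is $Ca'$-definable and contains $a_d\notin\operatorname{dcl}(Ca')$. So it contains an open interval $(u_0,v_0)\ni a_d$. This interval is not defined over a set that keeps $a'$ independent, so we shrink it. Choose $u\in(u_0,a_d)\setminus\operatorname{dcl}(Ca)$ and then $v\in(a_d,v_0)\setminus\operatorname{dcl}(Cau)$. By Lemma~\ref{lem:dim}(d), $a'$ is independent over $Cuv$. The set $\{x':(u,v)\subseteq P_{x'}\}$ is $Cuv$-definable and contains $a'$, so it contains an open box $\Omega'$ around $a'$, and $\Omega'\times(u,v)\subseteq P$.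
\end{proof}

\begin{lemma}\label{lem:cont}
Let $C$ and $a$ be as in Lemma~\ref{lem:box}, and let $h$ be a $C$-definable partial function to $M$ such that $b=h(a)$ is defined and dense. Then $h$ is defined and continuous on an open box around $a$.
\end{lemma}

\begin{proof}
If $b\in\operatorname{dcl}(C)$, apply Lemma~\ref{lem:box} to $h^{-1}(b)$: the function $h$ is constant near $a$. Otherwise let $(u_0,v_0)$ be an open interval around $b$; by Lemma~\ref{lem:dense}(b) we may assume that it consists of dense points. Choose $u\in(u_0,b)\setminus\operatorname{dcl}(Ca)$ and $v\in(b,v_0)\setminus\operatorname{dcl}(Cau)$. Then $a$ is independent over $Cuv$, and the set $\{x:u<h(x)<v\}$ contains an open box around $a$. So $h$ is defined near $a$ and continuous at $a$. The set of points near which $h$ is defined and at which $h$ is continuous is $C$-definable and contains $a$; apply Lemma~\ref{lem:box} once more.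
\end{proof}

\subsection{Extreme points}

\begin{lemma}\label{lem:max}
Let $A\subseteq\prod_{i=1}^k[p_i,q_i]$ be nonempty, definable and closed in $M^k$. Then the first coordinate attains a maximum and a minimum on $A$.
\end{lemma}

\begin{proof}
We use induction on $k$ and, by symmetry, treat the maximum. Let $A_1\subseteq[p_1,q_1]$ be the projection of $A$ to the first coordinate, let $m=\sup A_1\in M$, and suppose $m\notin A_1$. Then $(t,m)\cap A_1\ne\emptyset$ for all $t<m$, and $(m',m)\subseteq A_1$ for any $m'$ in the highest component of $A_1$. Say that a definable condition on $t$ holds \emph{eventually} if it holds on $(m'',m)$ for some $m''<m$. By Lemma~\ref{lem:bd}(a), every definable condition holds eventually or fails eventually.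

For $t\in(m',m)$ the fiber $A_t$ is nonempty, closed and contained in $\prod_{i\ge2}[p_i,q_i]$. By induction, let $g_2(t)$ be the largest first coordinate of a point of $A_t$, let $g_3(t)$ be the largest first coordinate of a point of the fiber $A_{(t,g_2(t))}$, and so on. Then $g=(g_2,\dots,g_k)$ is definable and $(t,g(t))\in A$. (For $k=1$ the tuple $g(t)$ is empty.) Put
\[
z_i=\sup\{z\in[p_i,q_i]:g_i(t)\ge z\text{ eventually}\}\in[p_i,q_i];
\]
the set on the right contains $p_i$. If $u<z_i$, some $z>u$ is in this set, so $g_i(t)>u$ eventually. If $v>z_i$, then either $v>q_i\geq g_i(t)$, or $v\in[p_i,q_i]$ is not in the set; in both cases $g_i(t)<v$ eventually. Hence every open box around $(m,z_2,\dots,z_k)$ contains a point $(t,g(t))\in A$. As $A$ is closed, $(m,z_2,\dots,z_k)\in A$, and $m\in A_1$, a contradiction.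
\end{proof}

\section{Finite covers and minimal dimension}\label{sec:covers}

\subsection{The statement to be proved by induction}

To define a set $\varphi(X^m,y_0)$ over $X$ we shall define its fibers over $X^{m-1}$ one by one, and then define the map that sends $a\in X^{m-1}$ to a name for the fiber over $a$. Such names are classes of parameter tuples. The graph of the map will turn out to lie in a quotient that is finite-to-one over $X^{m-1}$, but $\mathcal R$ need not be able to embed this quotient into a power of $X$. So the induction has to run over such quotients.

Let $a_0$ be a finite tuple from $X$. A \emph{quotient over $a_0$} is a set $E=D_E/{\sim}$, where $D_E\subseteq X^l$ and the equivalence relation $\sim$ on $D_E$ are $\mathcal R$-definable over $a_0$. An $\mathcal R$-formula $\varphi(x,y)$ \emph{with $x\in E$} is an $\mathcal R$-formula $\tilde\varphi(\tilde x,y)$, with $\tilde x$ ranging over $X^l$, that implies $\tilde x\in D_E$ and is invariant under $\sim$ in $\tilde x$; we write $\varphi(E,b)$ for the corresponding subset of $E$. All notions of definability for subsets of $E$, of $E\times X^m$, and so on refer to the preimages in $D_E$, $D_E\times X^m$,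 and so on. An element of $E$ may be used as a parameter, through a representative; a set that is $\mathcal R$-definable from elements of $E$ and of $X$ is $X$-definable. The statement that $\varphi(E,y)$ has at most $n$ elements is expressed by an $\mathcal R$-formula in $y$, $a_0$ and the parameters of $\varphi$. A \emph{cover of $X^m$ over $a_0$} is a quotient $E$ over $a_0$ together with a map $\pi:E\to X^m$, not necessarily onto, that is $\mathcal R$-definable over $a_0$ and has fibers of bounded finite size.

\begin{proposition}\label{prop:main}
Let $m\ge1$, let $(E,\pi)$ be a cover of $X^m$ over $a_0$, let $Y$ be a finite product of sorts of $\mathcal R$, and let $\varphi(x,y)$ be an $\mathcal R$-formula over $a_0$ with $x\in E$ and $y\in Y$. Then $\varphi(E,y_0)$ is $X$-definable for every $y_0\in Y$.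
\end{proposition}

Theorem~\ref{thm:A} is the case $E=X^m$, $\pi=\mathrm{id}$, $a_0=\emptyset$. We record three facts about covers. The first allows us to replace $y_0$ by a more convenient point; it plays the role of the translations at the end of Section~\ref{sec:example}.

\begin{lemma}\label{lem:transfer}
In the situation of Proposition~\ref{prop:main}, if $y_1\equiv_{a_0}y_0$ and $\varphi(E,y_1)$ is $X$-definable, then so is $\varphi(E,y_0)$.
\end{lemma}

\begin{proof}
Write $\varphi(E,y_1)=\Psi(E,c')$ with $\Psi$ over $a_0$ and $c'$ from $X$. The $\mathcal R$-formula $\exists z\,(\varphi(E,y)=\Psi(E,z))$ is over $a_0$ and holds of $y_1$, hence of $y_0$.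
\end{proof}

\begin{lemma}\label{lem:honestE}
Lemma~\ref{lem:honest} holds with $X^m$ replaced by a quotient $E$ over $a_0$, and with $\varphi$ and $\theta$ over $a_0$.
\end{lemma}

\begin{proof}
Apply Lemma~\ref{lem:honest} to $\tilde\varphi$ on $X^l$, with $a_0$ added to the parameter $b$, and obtain $\tilde\theta(\tilde x,z)$. Let $\theta$ be given by $\exists\tilde x'\,(\tilde x'\sim\tilde x\wedge\tilde\theta(\tilde x',z))$. For small $A_0\subseteq\varphi(E,b)$ choose $d$ such that $\tilde\theta(X^l,d)$ contains a representative of every element of $A_0$ and is contained in the $\sim$-invariant set $\tilde\varphi(X^l,b)$. Then $A_0\subseteq\theta(E,d)\subseteq\varphi(E,b)$.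
\end{proof}

The third fact is the only place where the hypothesis on $X$ in Theorem~\ref{thm:A} is used. For $a\in X^{m-1}$ let $E_a=\pi^{-1}(\{a\}\times X)$; for $m=1$ this is $E$.

\begin{lemma}\label{lem:sheets}
Let $(E,\pi)$ be a cover of $X^m$ over $a_0$. There are $B$ and a map $\iota:E\to M\times\{1,\dots,B\}$, $T$-definable over $a_0$, that is injective on $E_a$ for every $a\in X^{m-1}$.
\end{lemma}

\begin{proof}
The classes of $\sim$ form a family of subsets of $M^{n_0l}$, $T$-definable over $a_0$. By Lemma~\ref{lem:order}, $E$ has a linear order that is $T$-definable over $a_0$. Let $B_1$ bound the size of the fibers of $\pi$. For $\varepsilon\in E$, let $(x,j)\in M\times\{1,\dots,B_0\}$ be the image of the last coordinate of $\pi(\varepsilon)$ under the given injection, and let $j'\le B_1$ be the position of $\varepsilon$ in its $\pi$-fiber. Put $\iota(\varepsilon)=(x,(j,j'))$ and $B=B_0B_1$. On $E_a$, the pair $(x,j)$ determines $\pi(\varepsilon)$, and then $j'$ determines $\varepsilon$.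
\end{proof}

\subsection{Minimal dimension}

We want to isolate the set $\varphi(E,y_0)$ within its family by $X$-definable conditions on $y$. We measure progress by a dimension and start from conditions that cannot be improved. The dimension is that of a set of tuples attached to the points $y$: the codes of the sets $\varphi(E,y)$ in Section~\ref{sec:one}, the representatives of $y$ in Section~\ref{sec:induction}.

\begin{lemma}\label{lem:mindim}
Let $a_0$ be a finite tuple from $X$, let $Y$ be a finite product of sorts of $\mathcal R$, let $y_0\in Y$, and let $\beta\subseteq Y\times\bigsqcup_\tau M^{r_\tau}$ (finitely many $\tau$) be $T$-definable over $a_0$, such that for every $y\in Y$ there is $t$ with $\beta(y,t)$. For $X$-definable $W\subseteq Y$ put $\beta(W)=\{t:\exists y\in W\ \beta(y,t)\}$ and $\delta(W)=\dim\beta(W)$. Then there are a finite tuple $c\supseteq a_0$ from $X$, a set $W\subseteq Y$ that is $\mathcal R$-definable over $c$, and a point $y_1\in W$ with $y_1\equiv_{a_0}y_0$ such that, with $d=\delta(W)$ and $q=\{y\in Y:y\equiv_cy_1\}\subseteq W$: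
\begin{itemize}
\item[(P)] if $y\in q$ and $W'\ni y$ is $X$-definable, then $\delta(W')\ge d$;
\item[(Q)] if $y\in q$, and $A\subseteq X$ and $C\subseteq M$ are small sets containing $c$, then there are $\tilde y\equiv_Ay$ and $t$ with $\beta(\tilde y,t)$ and $\dim(t/C)=d$.
\end{itemize}
\end{lemma}

Property (P) says that no $X$-definable condition lowers the dimension. Property (Q) is its consequence for perturbation: a point of $q$ can be moved to a position that is generic over $C$ in the sense of $T$, without changing what $\mathcal R$ sees over $A$.

\begin{proof}
Consider all triples $(c,W,y_1)$ with $c\supseteq a_0$ a finite tuple from $X$, $W$ $\mathcal R$-definable over $c$, $y_1\in W$ and $y_1\equiv_{a_0}y_0$; one of them is $(a_0,Y,y_0)$. Choose one with $\delta(W)$ minimal. In (P), $y\equiv_{a_0}y_0$, so $(cc',W',y)$ is such a triple, where $c'$ lists the parameters of $W'$.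

For (Q), consider the following conditions on $(\tilde y,t)$: $\beta(\tilde y,t)$; $\tilde y\in W'$, for every $W'\ni y$ that is $\mathcal R$-definable over $A$; and $t\notin G$, for every $C$-definable $G$ with $\dim G<d$. Finitely many of them can be satisfied: the intersection $W''$ of finitely many sets $W'$ contains $y$, so $\dim\beta(W'')\ge d$ by (P), and $\beta(W'')$ is not covered by finitely many sets of dimension $<d$. For some fixed $\tau$ the conditions remain finitely satisfiable with $t\in M^{r_\tau}$, since otherwise we could collect one finite obstruction for each $\tau$. By saturation there is a solution $(\tilde y,t)$. Then $\tilde y\equiv_Ay$, and $\dim(t/C)\ge d$ by Lemma~\ref{lem:dim}(c). Since $c\subseteq A$, we have $\tilde y\in W$, so $t$ lies in the $c$-definable set $\beta(W)$ and $\dim(t/C)\le\dim(t/c)\le d$.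
\end{proof}

\section{Covers of $X$}\label{sec:one}

We prove Proposition~\ref{prop:main} for $m=1$. By Lemma~\ref{lem:sheets} we identify $E$ with a subset of $M\times\{1,\dots,B\}$, $T$-definably over $a_0$. Write $\Phi_y=\varphi(E,y)$ and $b(y)=b(\Phi_y)$. A \emph{boundary pair} of $y$ is a pair $(e,j)$ with $e\in\operatorname{bd}(\Phi_y^j)$. For small $M_0\prec\mathbb M$ containing $a_0$ put $E(M_0)=E\cap(M_0\times\{1,\dots,B\})$. The representatives in $D_E$ of an element of $E(M_0)$ form a nonempty $M_0$-definable set, so one of them is a tuple from $X(M_0)$. Since moreover $\Phi^j_y\subseteq E^j$ for all $y$, we obtain: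
\begin{equation}\label{eq:agree}
\text{if }y\equiv_{X(M_0)}y',\text{ then }\Phi_y^j\cap M_0=\Phi_{y'}^j\cap M_0\text{ for all }j\le B.
\end{equation}

Apply Lemma~\ref{lem:mindim} with $\beta$ the graph of $y\mapsto b(y)$, and let $c,W,y_1,d,q$ be as there. Thus $d=\dim b(W)$, and $\dim(b(y)/c)\le d$ for all $y\in W$.

Suppose first that $d=0$. Then $b(W)$ is finite, so $\{\Phi_y:y\in W\}$ is a finite family. Choose a finite set $F\subseteq E$ that meets $\Phi_{y_1}\triangle\Phi$ for every other member $\Phi$ of the family. The set $W'=\{y\in W:F\cap\Phi_y=F\cap\Phi_{y_1}\}$ is $X$-definable, and $\Phi_y=\Phi_{y_1}$ for $y\in W'$. Hence $\Phi_{y_1}=\{\varepsilon\in E:\exists y\in W'\ \varphi(\varepsilon,y)\}$ is $X$-definable, and so is $\Phi_{y_0}$ by Lemma~\ref{lem:transfer}.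

\emph{For the rest of this section we assume $d\ge1$ and derive a contradiction.} Call $x\in M$ \emph{special} if $x\in\operatorname{dcl}(c)$, and call a boundary pair $(e,j)$ special if $e$ is.

\subsection{Boundary points in the discrete part}

In the discrete part of the order, conditions at points do pin a boundary point down, so minimality of $d$ excludes this case at once.

\begin{lemma}\label{lem:step1}
If $y\in q$ and $(e,j)$ is a nonspecial boundary pair of $y$, then $e$ is dense.
\end{lemma}

\begin{proof}
Suppose not. By Lemma~\ref{lem:dense}(a), $e-1$ and $e+1$ exist. Let $A=\Phi_y^j$, and let $K$ be a component of $A$ or of $M\setminus A$ with $\sup K=e$ or $\inf K=e$. If $\sup K=e$, then $e\in K$, since otherwise $e-1$ would be an upper bound of $K$; as $K\cup\{e+1\}$ is convex and $K$ is maximal, $A(e+1)\ne A(e)$. If $\inf K=e$, then $A(e-1)\neq A(e)$ by the mirror argument. So $A$ is not constant on $N=\{e-1,e,e+1\}$.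

Let $W'$ be the set of $y'\in W$ such that $\Phi^j_{y'}$ and $A$ agree on $N$. It contains $y$. It is $X$-definable, with $c$ and those points of $N\times\{j\}$ that lie in $E$ as parameters, and it is $T$-definable over $ce$. For $y'\in W'$, Lemma~\ref{lem:bd}(b) shows that $e-1$ or $e$ is an entry of $b(y')$, so $e\in\operatorname{dcl}(b(y'))$. Choose $y'\in W'$ with $\dim(b(y')/ce)=\delta(W')$. By additivity,
\[
d\ge\dim(b(y')/c)=\dim(e/c)+\dim(b(y')/ce)=1+\delta(W'),
\]
which contradicts (P).
\end{proof}

\subsection{Jumps and perturbation}

Let $A\subseteq M$ be definable and let $e$ be dense. By Lemma~\ref{lem:bd}(a), $A$ is constant on some interval $(u,e)$ and on some interval $(e,v)$, both nonempty; call the values $A(e^-)$ and $A(e^+)$. We say that $A$ has a \emph{left jump} at $e$ if $A(e^-)\ne A(e)$, and a \emph{right jump} if $A(e)\ne A(e^+)$. Then \emph{$e\in\operatorname{bd}(A)$ iff $A$ has at least one jump at $e$}. Indeed, if there is a left (right) jump, the component containing $e$ has minimum (maximum) $e$. If there is no jump, the component containing $e$ includes $(u,v)$, and every other component lies below or above $(u,v)$, so $e$ is an endpoint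 of none.

For $y\in q$ let $\kappa(y)$ be the total number of jumps of the sets $\Phi_y^j$, $j\le B$, at nonspecial boundary points; this makes sense by Lemma~\ref{lem:step1}, and $\kappa$ is bounded. Call $y\in q$ \emph{generic} if $\dim(b(y)/c)=d$. Generic points exist by (Q) with $A=C=c$. Let $k$ be the maximum of $\kappa$ on generic points, and call a generic $y$ \emph{optimal} if $\kappa(y)=k$. As $d\ge1$, a generic point has a nonspecial boundary pair, so $k\ge1$.

The reason for maximizing $\kappa$ is the following. When $y$ is perturbed by (Q), we know from \eqref{eq:agree} only that the new set agrees with the old one on $M_0$. It might have acquired new short intervals or isolated points that fall between the points of $M_0$. For optimal $y$ this cannot happen, because the old jumps survive and there is no room for more.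

For $e\in M_0\prec\mathbb M$, say that $v\in M$ is \emph{$M_0$-adjacent} to $e$ if $v\notin M_0$ and no point of $M_0$ lies strictly between $e$ and $v$. Then every open interval with endpoints in $M_0\cup\{\pm\infty\}$ that contains $e$ also contains $v$, and $e$ is the only point of $M_0$ in the closed interval between $e$ and $v$.

\begin{lemma}\label{lem:perturb}
Let $y$ be optimal and let $M_0\prec\mathbb M$ be small with $c,b(y)\in M_0$. There is an optimal $\tilde y\equiv_{X(M_0)}y$ with exactly $k$ nonspecial boundary pairs, each carrying exactly one jump, and there is a bijection from the $k$ jumps counted by $\kappa(y)$ to these pairs that sends a jump at $(e,j)$ to a pair $(v,j)$ with $v$ $M_0$-adjacent to $e$.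
\end{lemma}

\begin{proof}
By (Q) with $A=X(M_0)$ and $C=M_0$ there is $\tilde y\equiv_{X(M_0)}y$ with $\dim(b(\tilde y)/M_0)=d$. Then $\tilde y\in q$, and $d\le\dim(b(\tilde y)/c)\le d$, so $\tilde y$ is generic. Moreover,
\begin{equation}\label{eq:star}
\text{every entry of }b(\tilde y)\text{ that lies in }M_0\text{ is special.}
\end{equation}
Indeed, for a nonspecial entry $v\in M_0$ we would have $d=\dim(v/c)+\dim(b(\tilde y)/cv)\ge1+\dim(b(\tilde y)/M_0)=1+d$.

Let $A=\Phi^j_y$ have a left jump at the nonspecial point $e$, and let $\tilde A=\Phi^j_{\tilde y}$. The set $A$ is $M_0$-definable, $e\in M_0$, and $A$ and $\tilde A$ agree on $M_0$ by \eqref{eq:agree}. By elementarity there is $u\in M_0$, $u<e$, such that $A$ is constant on $(u,e)$. Let $K$ be the component containing $e$ of $\{x:\tilde A(x)=A(e)\}$. For $x\in M_0\cap(u,e)$ we have $\tilde A(x)=A(x)\ne A(e)$, so $x$ lies below $K$. Since $e$ is dense, $M_0\cap(u,e)\neq\emptyset$. Hence $v=\inf K$ lies in $M$, $v\in\operatorname{bd}(\tilde A)$, and $x\le v\le e$ for all $x\in M_0\cap(u,e)$. Suppose $v\in M_0$. Then $v$ is special by \eqref{eq:star}, so $u<v<e$, and since $e$ is dense there is $x\in M_0\cap(v,e)$,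 contradicting $x\le v$. So $v\notin M_0$, $v<e$, and $v$ is $M_0$-adjacent to $e$. As $\operatorname{dcl}(c)\subseteq M_0$, the boundary pair $(v,j)$ of $\tilde y$ is nonspecial. Reversing the order, a right jump at $e$ yields a nonspecial boundary pair $(v,j)$ of $\tilde y$ with $v>e$ and $v$ $M_0$-adjacent to $e$.

Different jumps give different pairs. For a left and a right jump at the same $(e,j)$, the two points lie on different sides of $e$. For jumps at $e<e'$ on the same sheet, take $m\in M_0\cap(e,e')$; the first point lies below $m$ and the second above. So $\tilde y$ has at least $k$ nonspecial boundary pairs. Each carries at least one jump, by Lemma~\ref{lem:step1}, and $\kappa(\tilde y)\le k$ because $\tilde y$ is generic. Hence there are exactly $k$ such pairs, each with exactly one jump, and $\kappa(\tilde y)=k$.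
\end{proof}

\subsection{Windows and the set of positions}

By Lemma~\ref{lem:perturb} we can \emph{fix an optimal $y$ with exactly $k$ nonspecial boundary pairs $(e_1,j_1),\dots,(e_k,j_k)$, each carrying exactly one jump}. Put $S=\Phi_y$ and $e=(e_1,\dots,e_k)$. The other entries of $b(y)$ are special, so $\dim(e/c)=d$. Let $\alpha_i=S^{j_i}(e_i^-)$; since there is exactly one jump at $e_i$, we have $S^{j_i}(e_i^+)=1-\alpha_i$. For a sheet $j$ let $I_j=\{i:j_i=j\}$, and let $P_j$ be the set of special points of $\operatorname{bd}(S^j)$, so that $\operatorname{bd}(S^j)=P_j\cup\{e_i:i\in I_j\}$.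

We describe the members of the family that look like $S$ with the points $e_i$ slightly moved; they play the role of the intervals $S_t$ with $t$ near $e$ in Section~\ref{sec:example}. The point $e_i$ is not in $\operatorname{bd}(E^{j_i})\subseteq\operatorname{dcl}(a_0)$, so $E^{j_i}$ is constant on an open interval around $e_i$, and it has value $1$ there because $S^{j_i}\subseteq E^{j_i}$ has a jump at $e_i$. Using also Lemma~\ref{lem:dense}(b), we find open intervals $I'_i\ni e_i$ such that $I'_i\subseteq\Delta\cap E^{j_i}$, $e_i$ is the only point of $\operatorname{bd}(S^{j_i})$ in $I'_i$, and $I'_i\cap I'_{i'}=\emptyset$ for distinct $i,i'$ on the same sheet. Choose $u_i<e_i<u_i'$ in $I'_i$, one point after the other, each outside the definable closure of $c$, $e$ and the points already chosen. Put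
\[
C_1=c\cup\{u_i,u'_i:i\le k\},\qquad U=\prod_{i\le k}(u_i,u'_i),\qquad J=\bigcup_{i\le k}(u_i,u_i')\times\{j_i\}\subseteq E.
\]
We call $(u_i,u'_i)\times\{j_i\}$ the $i$-th \emph{window}. By Lemma~\ref{lem:dim}(d), $\dim(e/C_1)=d$. For $x\in U$ define $S_x\subseteq E$ as follows (see Figure~\ref{fig:windows}): off $J$, $S_x$ agrees with $S$; in the $i$-th window, $S_x^{j_i}$ has the value $\alpha_i$ on $(u_i,x_i)$, the value $1-\alpha_i$ on $(x_i,u_i')$, and the value $S^{j_i}(e_i)$ at $x_i$. Finally let
\[
\Gamma=\bigl\{x\in U:\ \exists y'\in W\ \ \Phi_{y'}\triangle S_x\subseteq\{(x_1,j_1),\dots,(x_k,j_k)\}\bigr\}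
\]
be the set of positions that occur in the family. The values at the points $x_i$ are left free because Lemma~\ref{lem:perturb} does not control the value of the perturbed set at its new boundary points.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,1.2)--(10.5,1.2); \draw (0,0)--(10.5,0);
\node[left] at (0,1.2) {$S^j$}; \node[left] at (0,0) {$S^j_x$};
\draw[line width=3pt] (2.2,1.2)--(7,1.2); \draw[line width=3pt] (9.2,1.2)--(10.5,1.2);
\draw[line width=3pt] (3.1,0)--(6,0); \draw[line width=3pt] (9.2,0)--(10.5,0);
\draw[dashed] (1.2,-0.3)--(1.2,1.5); \draw[dashed] (4,-0.3)--(4,1.5);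
\draw[dashed] (5.2,-0.3)--(5.2,1.5); \draw[dashed] (8,-0.3)--(8,1.5);
\node[below] at (1.2,-0.3) {$u_1$}; \node[below] at (4,-0.3) {$u_1'$};
\node[below] at (5.2,-0.3) {$u_2$}; \node[below] at (8,-0.3) {$u_2'$};
\node[above] at (2.2,1.25) {$e_1$}; \node[above] at (7,1.25) {$e_2$}; \node[above] at (9.2,1.25) {$p$};
\node[above] at (3.1,0.05) {$x_1$}; \node[above] at (6,0.05) {$x_2$}; \node[above] at (9.2,0.05) {$p$};
\end{tikzpicture}
\caption{One sheet of the sets $S$ and $S_x$, drawn thick. The set $S_x$ is obtained from $S$ by moving each nonspecial boundary point $e_i$ to $x_i$ inside its window $(u_i,u_i')$. The special boundary point $p$ and everything outside the windows stay fixed.}\label{fig:windows}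
\end{figure}

\begin{lemma}\label{lem:Sx}
Let $x\in U$.
\begin{itemize}
\item[(a)] $S_e=S$. The sets $S_x$ and $S$ agree outside the closed intervals between $e_i$ and $x_i$ on sheet $j_i$, and they take opposite constant values on the open interval between $e_i$ and $x_i$.
\item[(b)] $S^j_x$ is constant on every open interval that contains no point of $P_j\cup\{x_i:i\in I_j\}$.
\item[(c)] The family $(S_x)_{x\in U}$ and the set $\Gamma$ are $C_1$-definable, $e\in\Gamma$, and $\dim\Gamma=d$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Since $e_i$ is the only point of $\operatorname{bd}(S^{j_i})$ in $I'_i$, the set $S^{j_i}$ has the value $\alpha_i$ on $(u_i,e_i)$ and $1-\alpha_i$ on $(e_i,u'_i)$. Compare with the definition of $S_x$.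

(b) The closed intervals $[u_i,u'_i]$, $i\in I_j$, are pairwise disjoint and miss $P_j$. So replacing each $x_i$ by $e_i$ preserves the order of $P_j\cup\{x_i:i\in I_j\}\cup\{\pm\infty\}$. Let $g<g'$ be consecutive points of this set, and let $g_\circ<g'_\circ$ be the corresponding consecutive points of $\operatorname{bd}(S^j)\cup\{\pm\infty\}$. If $(g_\circ,g'_\circ)$ is empty, then neither endpoint is a dense point $e_i$, and $(g,g')=(g_\circ,g'_\circ)$ is empty. Otherwise let $\gamma$ be the value of $S^j$ on $(g_\circ,g'_\circ)$. If $g=x_i$, then $\gamma=1-\alpha_i$, the value of $S^j_x$ on $(x_i,u_i')$. If $g'=x_{i'}$, then $\gamma=\alpha_{i'}$, the value of $S^j_x$ on $(u_{i'},x_{i'})$. A window that meets $(g,g')$ has its point $x_{i''}$ outside $(g,g')$, so it contains $g$ or $g'$, which must then be $x_{i''}$. Hence a point $w\in(g,g')$ not yet covered lies outside the windows, and it lies in $(g_\circ,g_\circ')$: if $g=x_i$, then $w\ge u'_i>e_i=g_\circ$, otherwise $w>g=g_\circ$, and the same holds at the upper end. So $S^j_x(w)=S^j(w)=\gamma$.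

(c) Every open interval between consecutive points of $P_j\cup\{u_i,u'_i:i\in I_j\}\cup\{\pm\infty\}$ is a window or contains no point of $\operatorname{bd}(S^j)$. So $(S\setminus J)^j$ is a union of some of these points and intervals, and it is $C_1$-definable. Hence so are the family $(S_x)$ and, since $W$ is defined over $c$, the set $\Gamma$. The point $y\in W$ witnesses $e\in\Gamma$, so $\dim\Gamma\ge\dim(e/C_1)=d$. If $y'\in W$ witnesses $x\in\Gamma$, then $\Phi_{y'}^{j_i}$ agrees with $S_x^{j_i}$ on $(u_i,u'_i)\setminus\{x_i\}$, so it has different values just left and just right of the dense point $x_i$. Thus it has a jump at $x_i$, and $x_i$ is an entry of $b(y')$. Therefore $\dim(x/C_1)\le\dim(b(y')/c)\le d$.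
\end{proof}

Perturbations of $y$ stay inside this picture.

\begin{lemma}\label{lem:step4}
Let $M_0\prec\mathbb M$ be small with $C_1\subseteq M_0$ and $e\in M_0$. There are $\tilde y\equiv_{X(M_0)}y$ and $\tilde e\in\Gamma$ such that $\tilde e_i$ is $M_0$-adjacent to $e_i$ for every $i$ and $\Phi_{\tilde y}\triangle S_{\tilde e}$ is finite.
\end{lemma}

\begin{proof}
All entries of $b(y)$ lie in $M_0$. Let $\tilde y$ be as in Lemma~\ref{lem:perturb}, and let $(\tilde e_i,j_i)$ be the boundary pair of $\tilde y$ that corresponds to the jump at $(e_i,j_i)$. As $u_i,u'_i\in M_0$, adjacency gives $\tilde e\in U$. Since $\tilde y\in q\subseteq W$, it suffices to fix a sheet $j$ and to show that $\tilde A=\Phi^j_{\tilde y}$ and $A'=S^j_{\tilde e}$ agree outside $\{\tilde e_i:i\in I_j\}$.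

Let $M_0^\ast=M_0\setminus\{e_i:i\in I_j\}$. On $M_0^\ast$, both sets agree with $S^j$: the set $\tilde A$ by \eqref{eq:agree}, and $A'$ by Lemma~\ref{lem:Sx}(a), since $e_i$ is the only point of $M_0$ in the closed interval between $e_i$ and $\tilde e_i$. Let $P$ be the set of special points of $\operatorname{bd}(\tilde A)\cup\operatorname{bd}(S^j)$. Then $P\subseteq M_0^\ast$, so $\tilde A$ and $A'$ agree on $P$. Let $I$ be a nonempty open interval between consecutive points of $P\cup\{\tilde e_i:i\in I_j\}\cup\{\pm\infty\}$. By Lemma~\ref{lem:perturb}, $\operatorname{bd}(\tilde A)\subseteq P\cup\{\tilde e_i:i\in I_j\}$, so $\tilde A$ is constant on $I$; and $A'$ is constant on $I$ by Lemma~\ref{lem:Sx}(b). It remains to find a point of $M_0^\ast$ in $I$.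

If both endpoints of $I$ lie in $P\cup\{\pm\infty\}$, then $I$ is $M_0$-definable and contains a point of $M_0$. This point is not $e_i$ for $i\in I_j$, since otherwise $I$ would contain $\tilde e_i$ by adjacency. Now let $I=(\tilde e_i,g)$; the case where $\tilde e_i$ is the right endpoint is the mirror image. Put $w=\min(g,u_i')$. If $g<u'_i$, then $g$ lies in the $i$-th window and $g\neq\tilde e_i$, so $g\in P$. In all cases $w\in M_0$, $w\ne e_i$ and $w>\tilde e_i$. By adjacency $w$ is not strictly between $\tilde e_i$ and $e_i$, so $w>e_i$. Since $e_i$ is dense there is $m\in M_0\cap(e_i,w)$, and $m>\tilde e_i$ by adjacency. So $m\in I$, and $m\in M_0^\ast$ because $m$ lies in the $i$-th window and differs from $e_i$.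
\end{proof}

\subsection{Constraints}

Apply Lemma~\ref{lem:honestE} to $\varphi$ and to the formula defining $E\setminus\Phi_y$, at the fixed point $y$. We obtain $\mathcal R$-formulas $\theta(x,z)$ and $\theta'(x,z')$ over $a_0$, with $x\in E$ and $z,z'$ ranging over powers of $X$, such that every small $A_0\subseteq S$ satisfies $A_0\subseteq\theta(E,z)\subseteq S$ for some $z$, and every small $A_0'\subseteq E\setminus S$ satisfies $A'_0\subseteq\theta'(E,z')\subseteq E\setminus S$ for some $z'$.

A \emph{constraint} is any pair $(z,z')$. It is \emph{compatible} with $x\in U$ if
\[
\theta(E,z)\setminus S_x\quad\text{and}\quad\theta'(E,z')\cap S_x\quad\text{are finite subsets of }J.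
\]
The requirement that the exceptional sets lie in $J$ makes finiteness definable. In a discrete order the intervals $[a,b]$ can be finite of unbounded size. But all points of $J$ are dense, so a definable subset of $J$ is finite iff all its components are points, and the number of components is bounded in a definable family. So compatibility is a $C_1$-definable relation.

Call $x\in\Gamma$ \emph{right-movable} if for every constraint $(z,z')$ compatible with $x$ and every open box $\Omega'\ni x$ there is $\tilde x\in\Gamma\cap\Omega'$ with $\tilde x_1>x_1$ such that $(z,z')$ is compatible with $\tilde x$. Define \emph{left-movable} in the same way with $\tilde x_1<x_1$. These are the negations of ``blocked on the right'' and ``blocked on the left'' in Section~\ref{sec:example}. Both conditions on $x$ are $C_1$-definable; this is why we quantify over the instances of two fixed formulas $\theta,\theta'$ and not over all $X$-definable sets.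

\begin{lemma}\label{lem:movable}
The point $e$ is left-movable or right-movable.
\end{lemma}

\begin{proof}
Suppose not. Let $(z_1,z_1')$, $\Omega_1$ witness that $e$ is not left-movable, and let $(z_2,z'_2)$, $\Omega_2$ witness that $e$ is not right-movable. Let $M_0\prec\mathbb M$ be small and contain $C_1$, $e$, the tuples $z_\nu,z'_\nu$, and the endpoints in $M$ of $\Omega_1$ and $\Omega_2$. Take $\tilde y,\tilde e$ as in Lemma~\ref{lem:step4}. By adjacency, $\tilde e\in\Gamma\cap\Omega_1\cap\Omega_2$.

Fix $\nu\in\{1,2\}$. Since $S_e=\Phi_y$, the sets $\theta(E,z_\nu)\setminus\Phi_y$ and $\theta'(E,z'_\nu)\cap\Phi_y$ are finite. Their sizes are expressed by $\mathcal R$-formulas in $y$ over $a_0z_\nu z'_\nu\subseteq X(M_0)$. As $\tilde y\equiv_{X(M_0)}y$, the sets $\theta(E,z_\nu)\setminus\Phi_{\tilde y}$ and $\theta'(E,z'_\nu)\cap\Phi_{\tilde y}$ are finite, and since $\Phi_{\tilde y}\triangle S_{\tilde e}$ is finite, so are $\theta(E,z_\nu)\setminus S_{\tilde e}$ and $\theta'(E,z'_\nu)\cap S_{\tilde e}$. They are subsets of $J$, because $S_{\tilde e}$ and $S_e$ agree off $J$ and the corresponding sets for $S_e$ lie in $J$. So $(z_\nu,z'_\nu)$ is compatible with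 $\tilde e$. Finally $\tilde e_1\ne e_1$, as $\tilde e_1\notin M_0$. If $\tilde e_1<e_1$, this contradicts the choice of $(z_1,z_1')$ and $\Omega_1$; if $\tilde e_1>e_1$, it contradicts the choice of $(z_2,z'_2)$ and $\Omega_2$.
\end{proof}

Fix a side for which Lemma~\ref{lem:movable} holds, and let \emph{movable} refer to this side.

\subsection{A chart of $\Gamma$ at $e$}

The point $e$ is generic in $\Gamma$ over $C_1$, in the sense that $\dim(e/C_1)=\dim\Gamma$. We use this to spread movability to a neighborhood of $e$ in $\Gamma$, and to see that $\Gamma$ is closed near $e$, which a definable set need not be near an arbitrary point.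

\begin{lemma}\label{lem:chart}
There is a closed box $K=\prod_{i\le k}[r_i,r_i']\subseteq U$ with $r_i<e_i<r'_i$ such that $\Gamma\cap K$ is closed in $M^k$ and every point of $\Gamma\cap K$ is movable.
\end{lemma}

\begin{proof}
Let $\lambda\subseteq\{1,\dots,k\}$ be such that $e_\lambda=(e_i)_{i\in\lambda}$ is a basis of $e$ over $C_1$; thus $|\lambda|=d$. Write points of $M^k$ as $(v,w)$ with $v$ the $\lambda$-part. If $(e_\lambda,w)\in\Gamma$, then all entries of $w$ lie in $\operatorname{dcl}(C_1e_\lambda)$, since otherwise $\dim\Gamma>d$. So the fiber $\{w:(e_\lambda,w)\in\Gamma\}$ is contained in a small set, hence finite. For $i\notin\lambda$ choose $p_i<e_i<p'_i$ in $(u_i,u'_i)$ so close to $e_i$ that $(p_i,p'_i)$ contains no $i$-th coordinate of a point of this fiber other than $e_i$, and so that all the points $p_i,p'_i$ together are independent over $C_1e$. Let $C_2=C_1\cup\{p_i,p'_i:i\notin\lambda\}$ and $\Pi=\prod_{i\notin\lambda}(p_i,p'_i)$. By Lemma~\ref{lem:dim}(d), $e_\lambda$ is independent over $C_2$.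

Let $G$ be the set of $v\in\prod_{i\in\lambda}(u_i,u'_i)$ such that there is exactly one $w\in\Pi$ with $(v,w)\in\Gamma$, and $(v,w)$ is movable for this $w$. Write $w=(h_i(v))_{i\notin\lambda}$. The set $G$ and the functions $h_i$ are $C_2$-definable, $e_\lambda\in G$, and $h_i(e_\lambda)=e_i$ is dense. By Lemmas~\ref{lem:box} and~\ref{lem:cont} there is an open box $\Omega_\lambda$ with $e_\lambda\in\Omega_\lambda\subseteq G$ on which all $h_i$ are continuous. Put $\Omega=\Omega_\lambda\times\Pi\subseteq U$. Then $\Gamma\cap\Omega$ is the graph of a continuous map $\Omega_\lambda\to\Pi$, so it is relatively closed in $\Omega$, and all its points are movable. Since the $e_i$ are dense, there is a closed box $K\subseteq\Omega$ with $r_i<e_i<r'_i$, and $\Gamma\cap K$ is closed in $M^k$.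
\end{proof}

\subsection{The extreme point}

Let $M_0\prec\mathbb M$ be small and contain $C_1$, $e$ and all $r_i,r'_i$. By the choice of $\theta$ and $\theta'$ there is a constraint $(z,z')$ with
\[
S\cap E(M_0)\subseteq\theta(E,z)\subseteq S,\qquad E(M_0)\setminus S\subseteq\theta'(E,z')\subseteq E\setminus S .
\]
The tuples $z,z'$ need not lie in $M_0$. Let $V$ be the set of $x\in\Gamma\cap K$ with which $(z,z')$ is compatible. We compute $V$. Put $H_i=(\theta(E,z)\cup\theta'(E,z'))^{j_i}$. Since the $i$-th window lies in $E$, we have $M_0\cap(u_i,u'_i)\subseteq H_i$. For $t\in(u_i,u'_i)$ let $O_i(t)$ be the open interval between $e_i$ and $t$, and let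
\[
T_i=\{t\in(u_i,u_i'):H_i\cap O_i(t)\text{ is finite}\}.
\]
This set contains $e_i$, and it is definable because $O_i(t)$ consists of dense points.

\medskip
\noindent\emph{For $x\in U$, $(z,z')$ is compatible with $x$ iff $x_i\in T_i$ for all $i$.} Let $N=\theta(E,z)\setminus S_x$ and $N'=\theta'(E,z')\cap S_x$. Where $S_x$ and $S$ agree, $N$ and $N'$ are empty, because $\theta(E,z)\subseteq S$ and $\theta'(E,z')\cap S=\emptyset$. By Lemma~\ref{lem:Sx}(a), $N\cup N'$ is thus contained in the union of the sets $O_i(x_i)\times\{j_i\}$ and of finitely many further points of $J$. On $O_i(x_i)$ there are two cases. If $S^{j_i}=1$ and $S_x^{j_i}=0$ there, then $\theta'(E,z')$ misses the interval, so $N'$ misses it and $N^{j_i}$ agrees on it with $\theta(E,z)^{j_i}$, that is, with $H_i$. If $S^{j_i}=0$ and $S_x^{j_i}=1$ there, then $\theta(E,z)$ misses the interval, so $N$ misses it and $N'^{j_i}$ agrees on it with $H_i$. In both cases $(N\cup N')^{j_i}\cap O_i(x_i)=H_i\cap O_i(x_i)$.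

\medskip
\noindent\emph{$T_i\subseteq(r_i,r'_i)$.} If $t\ge r'_i$, then $H_i\cap O_i(t)$ contains $M_0\cap(e_i,r'_i)$, which is infinite because $(e_i,r'_i)$ is an infinite $M_0$-definable set. The case $t\le r_i$ is the mirror image.

\medskip
\noindent\emph{$T_i$ is closed.} Let $t_0$ be in the closure of $T_i$. Then $t_0\in[r_i,r_i']\subseteq(u_i,u'_i)$. Suppose $t_0\notin T_i$, say $t_0>e_i$. The definable set $H_i\cap(e_i,t_0)$ is infinite, so it contains a nonempty open interval $(a,a')$. Pick $h\in(a,a')$. Since $h<t_0$, there is $t\in T_i$ with $t>h$. Then $H_i\cap(e_i,t)$ contains $(a,h)$, a nonempty open interval of dense points, which is infinite. This contradicts $t\in T_i$. The case $t_0<e_i$ is the mirror image.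

\medskip
So $V=(\Gamma\cap K)\cap\prod_iT_i$ is definable, closed, contains $e$, and is contained in the open box $\Omega'=\prod_i(r_i,r'_i)\subseteq K$. By Lemma~\ref{lem:max} there is $x^*\in V$ whose first coordinate is maximal on $V$ if the fixed side is the right one, and minimal if it is the left one. By Lemma~\ref{lem:chart}, $x^*$ is movable. Apply this to the constraint $(z,z')$, which is compatible with $x^*$, and to the box $\Omega'\ni x^*$. We obtain $\tilde x\in\Gamma\cap\Omega'$, compatible with $(z,z')$, whose first coordinate lies strictly beyond $x^*_1$ on the fixed side. Then $\tilde x\in V$, contradicting the choice of $x^*$.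

Hence $d=0$, and Proposition~\ref{prop:main} is proved for $m=1$.

\section{The induction step}\label{sec:induction}

Let $m\ge2$, and assume Proposition~\ref{prop:main} for $1$ and for $m-1$. Let $(E,\pi)$, $a_0$, $Y$, $\varphi$, $y_0$ be given.

\subsection{Naming the fibers}

For $a\in X^{m-1}$, the set $E_a$ with the last coordinate of $\pi$ is a cover of $X$ over $a_0a$. Write $\varphi(E_a,y)=\varphi(E,y)\cap E_a$. By the case $m=1$, this set is $X$-definable for all $a$ and $y$. So $X^{m-1}\times Y$ is covered by the sets $\{(a,y):\exists z\ \varphi(E_a,y)=\psi(E,a,z)\}$, where $\psi(x,a,z)$ runs through the $\mathcal R$-formulas over $a_0$ with $x\in E$ that imply $x\in E_a$, and $z$ ranges over a power of $X$. By saturation finitely many formulas $\psi_1,\dots,\psi_N$ suffice. They can be merged into the single formula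
\[
\psi(x,a,z_1,\dots,z_N,w_0,\dots,w_N)=\bigvee_{i=1}^N\bigl(w_0=w_i\wedge\psi_i(x,a,z_i)\bigr),
\]
with $w_0,\dots,w_N$ ranging over $X$: as $|X|\ge2$, one can make $w_0=w_i$ true for exactly one $i$. Renaming the parameters, we have an $\mathcal R$-formula $\psi(x,a,z)$ over $a_0$, implying $x\in E_a$, such that for all $a\in X^{m-1}$ and $y\in Y$ there is $z\in X^{l'}$ with $\varphi(E_a,y)=\psi(E,a,z)$.

Let $E^*=(X^{m-1}\times X^{l'})/{\approx}$, where $(a,z)\approx(a',z')$ iff $a=a'$ and $\psi(E,a,z)=\psi(E,a,z')$. This is a quotient over $a_0$. For the class $\zeta$ of $(a,z)$ put $\pi^*(\zeta)=a$ and $E_\zeta=\psi(E,a,z)\subseteq E_a$. Let $g_y(a)$ be the unique $\zeta\in E^*$ with $\pi^*(\zeta)=a$ and $E_\zeta=\varphi(E_a,y)$. The relation $\zeta=g_y(a)$ is $\mathcal R$-definable over $a_0$, and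
\begin{equation}\label{eq:union}
\varphi(E,y)=\bigcup\{E_\zeta:\zeta\in G_y\},\qquad G_y=\{g_y(a):a\in X^{m-1}\}.
\end{equation}
So it suffices to define $G_y$ over $X$. The difficulty is that $\pi^*$ may have infinite fibers, so that $(E^*,\pi^*)$ is not a cover. We show that for a suitable $y_1\equiv_{a_0}y_0$ the set $G_{y_1}$ lies in a part of $E^*$ that is one.

\subsection{The names are algebraic}

Each sort of $\mathcal R$ is the image of a $\emptyset$-definable subset of a power of $M$ under a $\emptyset$-definable map. So there is a surjection $\rho:D\to Y$, $T$-definable over $\emptyset$, with $D\subseteq M^r$. Apply Lemma~\ref{lem:mindim} with $\beta(y,t)$ given by $\rho(t)=y$, so that $\delta(W')=\dim\rho^{-1}(W')$, and let $c,W,y_1,d,q$ be as there. The idea is that ``$g_y(a)=\zeta$'' is an $X$-definable condition on $y$. By (P) it does not lower the dimension, and this is possible only if $\zeta$ carries no dimension itself.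

\begin{lemma}\label{lem:algebraic}
For every $a\in X^{m-1}$ there is a finite subset of $E^*$ that is $\mathcal R$-definable over $ca$ and contains $g_{y_1}(a)$.
\end{lemma}

\begin{proof}
Let $\iota$ be as in Lemma~\ref{lem:sheets}; it is injective on $E_a$. For $\zeta\in E^*$ with $\pi^*(\zeta)=a$ let $b(\zeta)$ be the code of $\iota(E_\zeta)$. Then $\zeta$ is determined by $a$ and $b(\zeta)$. For $y\in Y$ the code $b(g_y(a))$ is the code of $\iota(\varphi(E_a,y))$, which is a function of $y$ that is $T$-definable over $a_0a$.

Let $\Sigma$ be the family of all subsets of $E^*$ that are $\mathcal R$-definable over $ca$ and contain $g_{y_1}(a)$, and let $\zeta\in\bigcap\Sigma$. For every $W'\ni y_1$ that is $\mathcal R$-definable over $c$, the set $\{g_y(a):y\in W'\}$ belongs to $\Sigma$, so it contains $\zeta$. By saturation there is $y'\in q$ with $\zeta=g_{y'}(a)$. The set $W_\zeta=\{y\in W:g_y(a)=\zeta\}$ is $X$-definable and contains $y'$, so $\dim\rho^{-1}(W_\zeta)\ge d$ by (P). Also $W_\zeta=\{y\in W:b(g_y(a))=b(\zeta)\}$, so $\rho^{-1}(W_\zeta)$ is $T$-definable over $c\,a\,b(\zeta)$, and it contains a point $t$ with $\dim(t/c\,a\,b(\zeta))\ge d$. Since $b(\zeta)=b(g_{\rho(t)}(a))$,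 the entries of $b(\zeta)$ lie in $\operatorname{dcl}(cat)$. Since $t$ lies in the $c$-definable set $\rho^{-1}(W)$ of dimension $d$, additivity gives
\[
d\ge\dim(t/ca)=\dim(b(\zeta)/ca)+\dim(t/c\,a\,b(\zeta))\ge\dim(b(\zeta)/ca)+d .
\]
So the entries of $b(\zeta)$ lie in the small set $\operatorname{dcl}(ca)$, and only finitely many labels occur. Hence $\bigcap\Sigma$ is small. The family $\Sigma$ has at most $\mu$ members and is closed under finite intersections. If all its members were infinite, saturation would give an element of $\bigcap\Sigma$ different from all elements of the small set $\bigcap\Sigma$. So some member of $\Sigma$ is finite.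
\end{proof}

\subsection{End of the proof}

Call an $\mathcal R$-formula $\chi(a,\zeta)$ over $c$, with $a\in X^{m-1}$ and $\zeta\in E^*$, \emph{bounded} if it implies $\pi^*(\zeta)=a$ and there is $n$ such that for every $a$ at most $n$ elements $\zeta$ satisfy $\chi(a,\zeta)$. For each $a$ there is a bounded $\chi$ with $\chi(a,g_{y_1}(a))$: take a formula $\chi_0(a,\zeta)$ over $c$ that defines the finite set of Lemma~\ref{lem:algebraic}, of size $n$ say, and add the clauses ``$\pi^*(\zeta)=a$'' and ``$\chi_0(a,\cdot)$ has at most $n$ solutions''. Thus $X^{m-1}$ is covered by the sets $\{a:\chi(a,g_{y_1}(a))\}$ with $\chi$ bounded, which are $\mathcal R$-definable over $cy_1$. By saturation, finitely many of them suffice, say those of $\chi_1,\dots,\chi_N$. Let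
\[
E'=\Bigl\{\zeta\in E^*:\bigvee_{i\le N}\chi_i(\pi^*(\zeta),\zeta)\Bigr\}.
\]
Then $E'$ with the restriction of $\pi^*$ is a cover of $X^{m-1}$ over $c$, and $G_{y_1}\subseteq E'$. Apply the induction hypothesis for $m-1$ to this cover, with $c$ in place of $a_0$, to the formula $\zeta=g_y(\pi^*(\zeta))$ with $\zeta\in E'$, and to the point $y_1$. It shows that $G_{y_1}$ is $X$-definable. By \eqref{eq:union}, $\varphi(E,y_1)$ is $X$-definable, and by Lemma~\ref{lem:transfer} so is $\varphi(E,y_0)$.

This proves Proposition~\ref{prop:main}, and with it Theorem~\ref{thm:A} and Corollary~\ref{cor:main}.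

\section{Structures of dimension at most one}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\mathcal N$ be definable in the o-minimal structure $\mathfrak M$, with universe $N\subseteq\mathfrak M^n$, $n\ge1$. Add constants for all parameters used. This does not change the definable sets, so the theory $T$ of the expanded structure is again the theory of an o-minimal structure, and the universe and the relations of $\mathcal N$ are now $\emptyset$-definable. Let $\mathbb M$ be a $\mu^+$-saturated model of $T$, and interpret the defining formulas in $\mathbb M$. We obtain a model of $\operatorname{Th}(\mathcal N)$, whose universe we still call $N$; the hypothesis on the dimension says that $\dim N\le1$ in the sense of Section~\ref{sec:omin}.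

Every $x=(x_1,\dots,x_n)\in N$ has $\dim(x/\emptyset)\le1$, so all its coordinates lie in $\operatorname{dcl}(x_i)$ for some $i$. Thus $N$ is covered by the sets $\{x\in N:x=f(x_i)\}$, with $i\le n$ and $f$ a $\emptyset$-definable partial map $M\to M^n$. By saturation finitely many suffice, say those given by $(f_s,i_s)$ for $s=1,\dots,B_0$. Remove from each of them the union of the preceding ones. The map that sends $x$ in the $s$-th piece to $(x_{i_s},s)$ is a $\emptyset$-definable injection $N\to M\times\{1,\dots,B_0\}$.

An imaginary sort of $\operatorname{Th}(\mathcal N)^{eq}$ is a quotient $D/{\sim}$ with $D\subseteq N^l\subseteq M^{nl}$ and $\sim$ both $\emptyset$-definable in $\mathcal N$, hence in $T$. So it is a sort of $T^{eq}$, and the $\emptyset$-definable relations of $\operatorname{Th}(\mathcal N)^{eq}$ are $\emptyset$-definable in $T^{eq}$. Hence every reduct of $\operatorname{Th}(\mathcal N)^{eq}$ is a structure as in Theorem~\ref{thm:A} with $X=N$, and $N$ is stably embedded in it. For the last assertion, a reduct of an o-minimal structure is definable in it and has universe $M$, and $\dim M\le1$.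
\end{proof}

\section{A weakly o-minimal theory that is not istem}\label{sec:C}

The example is a family of initial segments as in Example~\ref{ex:initial}, except that the suprema are missing.

\begin{proof}[Proof of Proposition~\ref{prop:C}]
Let $T=\operatorname{Th}(\mathbb Q,<,+,P)$ with $P=\{q\in\mathbb Q:q<\sqrt2\}$. This is an expansion of the o-minimal structure $(\mathbb Q,<,+)$ by a convex set, so $T$ is weakly o-minimal by \cite{BP}. Let $Y=X^2/{\approx}$, where $(a,b)\approx(a',b')$ iff $a=a'$, write $y_a$ for the class of the pairs $(a,b)$, and let $\mathcal R=(X,Y;\varphi)$ with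
\[
\varphi(x,y_a)\iff x-a\in P .
\]
This is a reduct of $T^{eq}$. By Lemma~\ref{lem:uniform} it suffices to show that, in the model with $X=\mathbb Q$, some set $\varphi(X,y)$ is not definable in $\mathcal R$ with parameters from $X$.

In this model $\varphi(x,y_a)$ means $x<a+\sqrt2$. Identify $y_a$ with the real number $a+\sqrt2$. Then $X=\mathbb Q$ and $Y=\mathbb Q+\sqrt2$ are disjoint countable dense subsets of $\mathbb R$, and $\varphi(x,y)$ says $x<y$. So every order automorphism of $Z=X\cup Y$ that preserves $X$ and $Y$ is an automorphism of $\mathcal R$. Every finite partial map on $Z$ that preserves the order and the two colors $X,Y$ extends to such an automorphism, by back-and-forth: a new point can always be matched, because every open interval with endpoints in $Z\cup\{\pm\infty\}$ contains points of both colors.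

Let $y\in Y$, and suppose that $\varphi(X,y)$ is definable in $\mathcal R$ over a finite set $A\subseteq X$. Since $y\notin A$, it lies in an open interval $I$ between consecutive points of $A\cup\{\pm\infty\}$. Take $x,x'\in X\cap I$ with $x<y<x'$. The map that fixes $A$ and sends $x$ to $x'$ preserves the order and the colors, so it extends to an automorphism of $\mathcal R$, which fixes every $A$-definable set setwise. But $x\in\varphi(X,y)$ and $x'\notin\varphi(X,y)$, a contradiction. So $X$ is not stably embedded in $\mathcal R$, and $T$ is not istem.
\end{proof}

\begin{remark}\label{rem:fails}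
It is easy to see where the argument of Section~\ref{sec:example} breaks down here. Lemma~\ref{lem:honest} uses only NIP, and a weakly o-minimal theory is NIP by the argument of Section~\ref{sec:setting}, so honest definitions are available. What fails is the existence of extreme points. The reduct $\mathcal R$ defines the order on $X$, since $x<x'$ iff $\exists y\,(\varphi(x,y)\wedge\neg\varphi(x',y))$. Put $S_t=\varphi(X,y_t)$ and consider, for $a<a'$ in $\mathbb Q$, the constraint that consists of the $X$-definable sets $X\cap(-\infty,a)$ and $X\cap(a',\infty)$. It is compatible with $t\in\mathbb Q$, in the sense of Section~\ref{sec:example}, exactly when $a-\sqrt2<t<a'-\sqrt2$. This set of rationals is bounded and has neither a greatest nor a least element, so the constraint blocks no point.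
\end{remark}

\begin{thebibliography}{9}

\bibitem{BP} Baisalov and Poizat, \emph{Paires de structures o-minimales}, JSL 63 (1998).

\bibitem{BH} Michael Benedikt and Ehud Hrushovski, \emph{Model Equivalences}, arXiv:2406.15235 (2024).

\bibitem{KPS} Knight, Pillay and Steinhorn, \emph{Definable sets in ordered structures II}.

\bibitem{PS} Pillay and Steinhorn, \emph{Definable sets in ordered structures III}.

\bibitem{Simon} Simon, \emph{A Guide to NIP Theories}.

\end{thebibliography}
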